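\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{remark}[lemma]{Remark}

\title{Embedding weakly Rickart $*$-rings in Rickart $*$-rings}


\begin{abstract}
We show that every weakly Rickart $*$-ring $R$ embeds in a Rickart $*$-ring with
preservation of right projections. The embedding is a unitification $K\oplus R$,
where the ring of scalars $K$ is not an integral domain but a subring of
$\mathbb Z\times\prod_p\mathbb F_p$ that acts on every weakly Rickart $*$-ring,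
because the $p$-torsion of such a ring always splits off. The resulting Rickart
$*$-ring is universal, and a quotient of it is the smallest Rickart $*$-ring
containing $R$ as an ideal with zero annihilator.
\end{abstract}

\section{The question}

Rings are associative and need not have a unity. A \emph{$*$-ring} is a ring $R$
with an involution $x\mapsto x^*$, that is, an additive map with $(xy)^*=y^*x^*$
and $x^{**}=x$. A \emph{projection} is an element $e$ with $e=e^*=e^2$. A
\emph{$*$-homomorphism} is a ring homomorphism that commutes with $*$. Ideals are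
two-sided, and a $*$-ideal is an ideal closed under $*$. The letters $p,q$, used as
indices, denote primes.

A $*$-ring $R$ is \emph{weakly Rickart} if for every $x\in R$ there is a projection
$e\in R$ such that
\begin{enumerate}
\item[(W1)] $xe=x$, and
\item[(W2)] for $y\in R$, $xy=0$ implies $ey=0$.
\end{enumerate}
There is only one such $e$. If $f$ is another, then $x(e-f)=0$, so $e(e-f)=0$ and
$f(e-f)=0$; that is, $e=ef$ and $f=fe$. The adjoint of the second equation is
$f=ef$, so $e=f$. This projection is the \emph{right projection} $\mathrm{RP}(x)$;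
we write $\mathrm{RP}_R(x)$ when the ring has to be named.

The right projection measures the support of $x$. Let $D$ be an integral domain, $X$
a set, and $R$ the ring of finitely supported functions $X\to D$ with the identity
involution. The projections are the indicator functions of finite sets, and
$\mathrm{RP}(x)$ is the indicator function of the support of $x$. If $X$ is infinite,
then $R$ has no unity.

A $*$-ring $R$ is a \emph{Rickart $*$-ring} if for every $x\in R$ the right annihilator
$r_R(\{x\})=\{a\in R:xa=0\}$ is $gR$ for some projection $g$. By a fact of Berberian,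
this is the same as being weakly Rickart with unity. Indeed, let $R$ be Rickart. Then
$R=r_R(\{0\})=gR$ for a projection $g$, so $gy=y$ for all $y$, and taking adjoints
$yg=y$ for all $y$; thus $g$ is a unity. If $r_R(\{x\})=gR$, then $e=1-g$ satisfies (W1)
because $xg=0$, and (W2) because $xy=0$ gives $y=gy$. Conversely, if $R$ is weakly
Rickart with unity and $e=\mathrm{RP}(x)$, then (W1) and (W2) say that
$r_R(\{x\})=(1-e)R$. In particular, in a Rickart $*$-ring $R$,
\begin{equation}\label{eq:complement}
r_R(\{x\})=gR \text{ with $g$ a projection}\quad\Longrightarrow\quad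
\mathrm{RP}_R(x)=1-g .
\end{equation}

So the two notions differ only by a unity, and a unity can be adjoined to any ring.
Can one be adjoined here without losing the supports? This question is posed by More,
Khairnar and Waphare in \cite{MKW}: \emph{Can every weakly Rickart $*$-ring $R$ be
embedded in a Rickart $*$-ring $S$ with preservation of $\mathrm{RP}$'s}, that is, by an
injective $*$-homomorphism $\varphi:R\to S$ with
\[
\mathrm{RP}_S(\varphi(x))=\varphi(\mathrm{RP}_R(x))\qquad\text{for all }x\in R\,?
\]
We call a $*$-homomorphism with this last property \emph{$\mathrm{RP}$-preserving}.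
The answer to the question is yes.

The condition is restrictive even between very simple rings. The map
$\mathbb Z\to\mathbb Z\times\mathbb F_2$, $n\mapsto(n,n\bmod 2)$, is an injective unital
$*$-homomorphism of Rickart $*$-rings (with identity involutions), but the image
$(2,0)$ of $2$ has right projection $(1,0)$, and $(1,0)$ is not the image $(1,1)$ of
$\mathrm{RP}(2)=1$. The target contains $2$-torsion that the source cannot see. Controlling
torsion is the main point in what follows.

\section{Why integer scalars are not enough}\label{sec:example}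

The usual way to adjoin a unity is to form $\mathbb Z\oplus R$. We test it on a
small ring that shows both what goes wrong and how to repair it.

Let $A$ and $B$ be the rings of finitely supported functions from $\mathbb N$ to
$\mathbb F_2$ and to $\mathbb Z$, and let $R=A\oplus B$, with the identity involution.
This ring is weakly Rickart; right projections are indicator functions of supports.
Sending $n+a+b$ to $(n+a,\;n+b)$ identifies $\mathbb Z\oplus R$ with the ring of pairs
$(\alpha,\beta)$ of eventually constant functions
\[
\alpha:\mathbb N\to\mathbb F_2,\qquad \beta:\mathbb N\to\mathbb Z,\qquad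
(\text{eventual value of }\alpha)=(\text{eventual value of }\beta)\bmod 2 .
\]
The element $2=(0,2)$ is annihilated by the pairs with $\beta=0$. For these the
eventual value of $\alpha$ is $0$, so the annihilator of $2$ is exactly $A$. It is not
generated by a projection: a projection $g$ generating it would lie in $A$ and satisfy
$ga=a$ for all $a\in A$, but $A$ has no unity. Hence $\mathbb Z\oplus R$ is not Rickart.

The defect is that the tail of $\alpha$ is tied to the tail of $\beta$. Let $S$ be the
ring of \emph{all} pairs of eventually constant functions. An eventually constant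
function has finite or cofinite support, so the indicator functions of the supports of
$\alpha$ and $\beta$ again form a pair in $S$. This pair is
$\mathrm{RP}_S((\alpha,\beta))$, so $S$ is Rickart, and the right projections of elements
of $R$ are unchanged. Algebraically,
\[
S=\mathbb Z1\oplus\mathbb F_2z\oplus R,\qquad z=(1,0),
\]
and $z$ acts on $R$ as the projection onto $A=\{x\in R:2x=0\}$. The annihilator of $2$
in $S$ is $zS$.

In a general ring there are no coordinates, so we recompute one right projection
without them. Let $s=2+a+b$ with $a\in A$, $b\in B$, and cut $s$ with $z$ and $1-z$: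
\[
zs=a,\qquad (1-z)s=2(1-z)+b .
\]
The first piece lies in $R$ and has right projection $a$. For the second, let $e\in B$
be the indicator function of the support of $b$, so that $be=b$, and write
\[
(1-z)s=2(1-z-e)+(2e+b).
\]
The two summands live under the orthogonal projections $1-z-e$ and $e$. Under the first,
$(1-z)s$ is the scalar $2$, which acts injectively because the $2$-torsion has been cut
away; under the second, it is an element $2e+b$ of $R$, with right projection $q$ the
indicator function of $\{k:b_k\ne0,-2\}$. Hence $\mathrm{RP}(s)=a+(1-z-e)+q$. This is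
correct: $s=(a,2+b)$, and $2+b_k=0$ exactly when $b_k=-2$.

The computation used three things: a projection of $R$ onto its $2$-torsion; a projection
$e\in R$ that acts as a unity on a given element; and the injectivity of the scalar $n$
once the $p$-torsion has been removed for all $p\mid n$. All three will be available for
every weakly Rickart $*$-ring.

\section{The scalars and the results}\label{sec:results}

In general torsion may occur at every prime. This calls for one tail in characteristic
$0$ and one in each characteristic $p$. Since an integer $n\neq0$ has only finitely many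
prime divisors, it is enough to let finitely many tails at a time differ from the one
prescribed by $n$. This leads to
\[
K=\Bigl\{(n,(\kappa_p)_p)\in\mathbb Z\times\prod_p\mathbb F_p:\
\kappa_p=n\bmod p\ \text{for all but finitely many }p\Bigr\},
\]
a commutative ring with unity $1$, to which we give the identity involution. Let
$z_p\in K$ have coordinate $1$ at $p$ and $0$ elsewhere, including in $\mathbb Z$. The
$z_p$ are orthogonal idempotents, $pz_p=0$, and
\[
K=\mathbb Z1\oplus\bigoplus_p\mathbb F_pz_p ,
\]
where $n+\sum_pa_pz_p$ has coordinates $n$ and $(n+a_p)\bmod p$. A \emph{$*$-algebra over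
$K$} is a $*$-ring that is a unital $K$-module with
\begin{equation}\label{eq:algebra}
\kappa(xy)=(\kappa x)y=x(\kappa y),\qquad (\kappa x)^*=\kappa x^* .
\end{equation}

\begin{theorem}\label{thm:embed}
Every weakly Rickart $*$-ring $R$ is canonically a $*$-algebra over $K$: the element
$z_p$ acts as the projection of $R$ onto $R_p=\{x:px=0\}$ along $\{a:aR_p=0\}$. The
$*$-ring $U=U(R)=K\oplus R$ with
\[
(\kappa,x)(\mu,y)=(\kappa\mu,\ \kappa y+\mu x+xy),\qquad(\kappa,x)^*=(\kappa,x^*)
\]
is a Rickart $*$-ring, and $x\mapsto(0,x)$ is an injective $*$-homomorphism of $R$ onto an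
ideal of $U$, with $\mathrm{RP}_U((0,x))=(0,\mathrm{RP}_R(x))$ for all $x\in R$.

In particular, every weakly Rickart $*$-ring can be embedded in a Rickart $*$-ring with
preservation of $\mathrm{RP}$'s.
\end{theorem}

\begin{theorem}\label{thm:universal}
Let $R$ be a weakly Rickart $*$-ring, $T$ a Rickart $*$-ring and $\varphi:R\to T$ an
$\mathrm{RP}$-preserving $*$-homomorphism. Then $\varphi$ extends uniquely to a unital
$\mathrm{RP}$-preserving $*$-homomorphism $\Phi:U(R)\to T$. Thus $R\mapsto U(R)$ is left
adjoint to the forgetful functor from Rickart $*$-rings, with unital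
$\mathrm{RP}$-preserving $*$-homomorphisms, to weakly Rickart $*$-rings, with
$\mathrm{RP}$-preserving $*$-homomorphisms.
\end{theorem}

For $R=0$ the theorem says that $K=U(0)$ is the initial object among Rickart $*$-rings with
unital $\mathrm{RP}$-preserving $*$-homomorphisms. The $z_p$ are what has to be adjoined to
$\mathbb Z$, because in any Rickart $*$-ring $T$ the annihilator $r_T(\{p1\})$ must be
generated by a projection.

The ring $U$ may contain nonzero elements that annihilate $R$. Dividing them out gives the
smallest unitification, in the sense of part (b) below.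

\begin{theorem}\label{thm:smallest}
Let $R$ be a weakly Rickart $*$-ring, $U=U(R)$ and $I=\{u\in U:uR=0\}$.
\begin{enumerate}
\item[(a)] $I$ is a $*$-ideal with $I\cap R=0$, $U/I$ is a Rickart $*$-ring, and
$R\to U/I$ is an $\mathrm{RP}$-preserving embedding onto an ideal with zero annihilator.
\item[(b)] If $T$ is any Rickart $*$-ring containing $R$ as a $*$-subring that is an ideal,
and $tR=0$ implies $t=0$ for $t\in T$, then there is a unique $*$-homomorphism
$U/I\to T$ that is the identity on $R$, and it is injective.
\item[(c)] If $R$ has a unity, then $U/I=R$; that is, $R\to U/I$ is onto.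
\item[(d)] If $\varphi$ in Theorem~\ref{thm:universal} is injective, then
$\ker\Phi\subseteq I$. The image $\Phi(U)$ is the smallest $*$-subring of $T$ that contains
$1_T$ and $\varphi(R)$ and is closed under $\mathrm{RP}_T$, and it lies between $U$ and
$U/I$:
\[
U\twoheadrightarrow\Phi(U)\twoheadrightarrow U/I .
\]
\end{enumerate}
\end{theorem}

\section{Weakly Rickart $*$-rings split at every prime}\label{sec:split}

Let $R$ be a weakly Rickart $*$-ring.

\begin{lemma}[The involution is proper]\label{lem:proper}
If $x^*x=0$ or $xx^*=0$, then $x=0$.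
\end{lemma}
\begin{proof}
Let $x^*x=0$ and $e=\mathrm{RP}(x^*)$. Then $x^*e=x^*$, so $ex=x$. But $x^*x=0$ gives
$ex=0$ by (W2), so $x=0$. If $xx^*=0$, apply this to $x^*$.
\end{proof}

\begin{lemma}[Minimality]\label{lem:minimal}
If $e$ is a projection with $xe=x$, then $f=\mathrm{RP}(x)$ satisfies $f=fe=ef$.
\end{lemma}
\begin{proof}
We have $x(f-ef)=xf-xef=xf-xf=0$, so $f(f-ef)=0$, that is, $f=fef$. Hence
$(f-fe)(f-fe)^*=(f-fe)(f-ef)=f-fef=0$, and $f=fe$ by Lemma~\ref{lem:proper}. Take
adjoints.
\end{proof}

\begin{lemma}[Local units]\label{lem:local}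
For every $y\in R$ there is a projection $e\in R$ with $ye=y=ey$.
\end{lemma}
\begin{proof}
It suffices to find, for given projections $g,k$, a projection $e$ with $ge=g$ and $ke=k$.
With $g=\mathrm{RP}(y)$ and $k=\mathrm{RP}(y^*)$ we then get $ye=yge=yg=y$ and
$y^*e=y^*ke=y^*k=y^*$, that is, $ey=y$.

Let $b=k-kg$ and $q=\mathrm{RP}(b)$. Since $bg=0$, we have $qg=0$, hence $gq=0$. So
$e=g+q$ is a projection with $ge=g$. From $bq=b$ and $gq=0$ we get $kq=k-kg$, so
$ke=kg+kq=k$.
\end{proof}

Next comes the projection onto the $p$-torsion. Let
\[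
R_p=\{x\in R:px=0\},\qquad R_p^\perp=\{a\in R:aR_p=0\}.
\]
Clearly $R_p$ is a $*$-ideal. To split an element $x$, we split its support: the right
projection of $pe$, where $e=\mathrm{RP}(x)$, should be the part of $e$ on which $p$ is
injective.

\begin{proposition}\label{prop:split}
$R_p^\perp$ is a $*$-ideal, $R_p^\perp R_p=R_pR_p^\perp=0$, and $R=R_p\oplus R_p^\perp$.
\end{proposition}
\begin{proof}
By definition $R_p^\perp R_p=0$. Clearly $R_p^\perp$ is a left ideal, and it is a right
ideal because $RR_p\subseteq R_p$. Let
$a\in R_p^\perp$ and $t\in R_p$. Then $a^*t^*\in R_p$, so $(ta)(ta)^*=t\,a(a^*t^*)=0$, and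
$ta=0$ by Lemma~\ref{lem:proper}. Thus $R_pa=0$, and taking adjoints $a^*R_p=0$. So
$R_pR_p^\perp=0$ and $R_p^\perp$ is closed under $*$. If $a\in R_p\cap R_p^\perp$, then
$a^*\in R_p$, so $aa^*=0$ and $a=0$.

It remains to show $R=R_p+R_p^\perp$. Let $x\in R$, $e=\mathrm{RP}(x)$ and
$f=\mathrm{RP}(pe)$. Since $(pe)e=pe$, Lemma~\ref{lem:minimal} gives $f=fe=ef$, so
$g=e-f$ is a projection. From $(pe)f=pe$ and $ef=f$ we get $pf=pe$, that is, $pg=0$.
Write
\[
x=xe=xg+xf .
\]
Here $p(xg)=x(pg)=0$, so $xg\in R_p$. If $t\in R_p$, then $(pe)t=e(pt)=0$, so $ft=0$ and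
$(xf)t=0$. Hence $xf\in R_p^\perp$.
\end{proof}

\begin{remark}
In $\mathbb Z/4$ (identity involution) the ideal $R_2=\{0,2\}$ lies in its own annihilator,
so the intersection in the proposition is not zero; the involution is not proper. Properness
alone does not suffice: in the ring $\mathbb Z\oplus A$, with $A$ as in
Section~\ref{sec:example} and the identity involution, $x^2=0$ implies $x=0$, and $R_2=A$. An
element $n+a$ kills $A$ only if $n+a_k=0$ in $\mathbb F_2$ for every $k$, that is, if $n$ is
even and $a=0$. So $R_2+R_2^\perp=2\mathbb Z+A$ does not contain $1$.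
\end{remark}

\begin{proposition}\label{prop:action}
Let $\pi_p:R\to R_p$ be the projection along $R_p^\perp$. Then
\[
n+\sum_pa_pz_p\ \longmapsto\ n\,\mathrm{id}+\sum_pa_p\pi_p
\]
makes $R$ a $*$-algebra over $K$. Moreover, $px=0$ if and only if $z_px=x$, and
$R_p^\perp=\{x:z_px=0\}$.
\end{proposition}
\begin{proof}
We have $\pi_p^2=\pi_p$ and $p\pi_p=0$. If $p\ne q$, the values of $\pi_p\pi_q$ are killed
by $p$ and, since $q\,\pi_p\pi_q=\pi_p(q\pi_q)=0$, also by $q$; hence $\pi_p\pi_q=0$. So the
formula is a well-defined unital ring homomorphism from $K$ to the endomorphism ring of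
$(R,+)$. The identities \eqref{eq:algebra} are additive in $\kappa$ and hold for $\kappa=1$,
so it is enough to treat $\kappa=z_p$. Write $x=x_1+x_2$ and
$y=y_1+y_2$ according to $R=R_p\oplus R_p^\perp$. The cross products vanish, so
$xy=x_1y_1+x_2y_2$ with $x_1y_1\in R_p$, $x_2y_2\in R_p^\perp$, and
\[
\pi_p(xy)=x_1y_1=x_1y=xy_1 .
\]
Since both summands are closed under $*$, $\pi_p(x^*)=x_1^*=\pi_p(x)^*$. The last sentence
of the proposition describes the image and the kernel of $\pi_p$.
\end{proof}

\section{The ring $U(R)$ and its right projections}\label{sec:U}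

Let $R$ be a weakly Rickart $*$-ring and $U=K\oplus R$ as in Theorem~\ref{thm:embed}. By
\eqref{eq:algebra} and commutativity
of $K$, both ways of bracketing $(\kappa,x)(\mu,y)(\nu,v)$ give
\[
(\kappa\mu\nu,\ \kappa\mu v+\kappa\nu y+\mu\nu x+\kappa yv+\mu xv+\nu xy+xyv),
\]
and $\bigl((\kappa,x)(\mu,y)\bigr)^*=(\kappa\mu,\kappa y^*+\mu x^*+y^*x^*)
=(\mu,y)^*(\kappa,x)^*$. So $U$ is a $*$-ring with unity $(1,0)$. We identify $K$ and $R$
with their images in $U$. Then $R$ is an ideal of $U$, and the elements of $K$ are central
and self-adjoint in $U$; in particular each $z_p$ is a central projection of $U$.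

We have to find, for each $s\in U$, a projection $h$ with $sh=s$ that annihilates every
$t\in U$ with $st=0$. For Theorem~\ref{thm:universal} we shall need the same implication for
elements $t$ of another ring $T$, on which $U$ acts from the left. The argument is the same,
so we give it once, with $t$ in a left $U$-module; the reader may think of the module $U$.

\begin{definition}
A unital left $U$-module $M$ is \emph{admissible} if for all $t\in M$
\begin{enumerate}
\item[(A1)] $x\in R$ and $xt=0$ imply $\mathrm{RP}_R(x)t=0$;
\item[(A2)] $pt=0$ implies $z_pt=t$, for every prime $p$.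
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:Uadm}
$U$ is admissible as a left module over itself.
\end{lemma}
\begin{proof}
(A1) Let $x\in R$, $e=\mathrm{RP}_R(x)$, $t\in U$, $xt=0$. Since $R$ is an ideal, $et\in R$,
and $x(et)=xt=0$. Now (W2) in $R$ gives $et=e(et)=0$.

(A2) Let $t=\kappa+x$ with $\kappa\in K$, $x\in R$, and $pt=0$. Then $p\kappa=0$ and $px=0$.
All coordinates of $\kappa$ except the one at $p$ are therefore zero, so $z_p\kappa=\kappa$;
and $z_px=x$ by Proposition~\ref{prop:action}.
\end{proof}

\begin{proposition}\label{prop:main}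
For every $s\in U$ there is a projection $h\in U$ with $sh=s$ such that, in every admissible
$U$-module $M$,
\[
t\in M,\ st=0\quad\Longrightarrow\quad ht=0 .
\]
\end{proposition}
\begin{proof}
As in Section~\ref{sec:example}, we cut $s$ with central projections so that on each piece
the scalar part of $s$ is zero or acts injectively.

\emph{Cutting $s$ into pieces.} Write $s=n+\sum_{p\in F}a_pz_p+x$ with $F$ a finite set of
primes, $n,a_p\in\mathbb Z$ and $x\in R$. If $n\ne0$, enlarge $F$, with new coefficients
$a_p=0$, so that it contains all prime divisors of $n$. Put $z_0=1-\sum_{p\in F}z_p$ and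
$W=\{z_0\}\cup\{z_p:p\in F\}$. The elements of $W$ are orthogonal central projections with
sum $1$. For $w\in W$,
\[
ws=mw+y,\qquad y=wx\in R,\qquad
m=\begin{cases}n+a_p&\text{if }w=z_p,\\ n&\text{if }w=z_0.\end{cases}
\]
It suffices to find, for each $w\in W$, a projection $h_w\in wU$ with
\begin{equation}\label{eq:piece}
(ws)h_w=ws,\qquad\text{and}\qquad t\in M,\ wst=0\ \Longrightarrow\ h_wt=0
\end{equation}
for every admissible $M$. Indeed, the $h_w$ are then pairwise orthogonal, so
$h=\sum_wh_w$ is a projection; $sh=\sum_ws(wh_w)=\sum_wws=s$; and $st=0$ implies $wst=0$, so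
$h_wt=0$, for all $w$.

\emph{The scalar on one piece.} Either $mw=0$, or multiplication by $m$ is injective on $wM$
for every admissible $M$. To see this, let $mw\ne0$.
\begin{itemize}
\item If $w=z_p$, then $p\nmid m$, because $pz_p=0$. As $pz_pM=0$ and $m$ is invertible modulo
$p$, it is injective on $z_pM$.
\item If $w=z_0$, then $m=n\ne0$. Let $p$ be a prime divisor of $n$; then $p\in F$. If
$t\in z_0M$ and $pt=0$, then (A2) gives $t=z_pt=z_pz_0t=0$. So every prime divisor of $n$ acts
injectively on $z_0M$, and hence so does $n$.
\end{itemize}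

\emph{Case 1: $mw=0$.} Then $ws=y\in R$. Let $h_w=\mathrm{RP}_R(y)$. Then $yh_w=y$, and the
implication in \eqref{eq:piece} is (A1). Since $y(1-w)=0$ in $U$, (A1) for the module $U$
(Lemma~\ref{lem:Uadm}) gives $h_w(1-w)=0$, so $h_w\in wU$.

\emph{Case 2: $mw\ne0$.} Here $ws$ has a nonzero scalar part $mw$ and a part $y$ in $R$. A
local unit of $y$ separates a region where $ws$ is a scalar from one where it is an element
of $R$. By Lemma~\ref{lem:local} there is a projection $e\in R$ with
$ye=y=ey$. The element $we$ is again a projection of $R$, and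
$y(we)=wy=y=(we)y$; replacing $e$ by $we$, we may assume $we=e$. Then $w-e$ is a projection in
$wU$. Put $u=me+y\in R$, so that
\[
ws=m(w-e)+u,\qquad eu=u=ue,\qquad wu=u,\qquad (w-e)u=0=u(w-e).
\]
Let $q=\mathrm{RP}_R(u)$. By Lemma~\ref{lem:minimal}, $q=eq=qe$, hence also $wq=q$ and
$(w-e)q=0$. Therefore
\[
h_w=(w-e)+q
\]
is a sum of two orthogonal projections in $wU$, and so a projection in $wU$. It satisfies
$(ws)h_w=m(w-e)+uq=m(w-e)+u=ws$.

Finally let $t\in M$ and $wst=0$. Multiplying by $w-e$ on the left gives $m(w-e)t=0$. Since
$(w-e)t\in wM$, on which $m$ is injective, $(w-e)t=0$. What remains of $wst=0$ is $ut=0$, so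
$qt=0$ by (A1). Hence $h_wt=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:embed}]
The $K$-algebra structure is Proposition~\ref{prop:action}. Let $s\in U$ and take $h$ from
Proposition~\ref{prop:main}. By Lemma~\ref{lem:Uadm} we may use $M=U$: from $st=0$ it follows
that $ht=0$, that is, $t=(1-h)t$. Together with $s(1-h)=0$ this gives $r_U(\{s\})=(1-h)U$. So
$U$ is a Rickart $*$-ring, and $\mathrm{RP}_U(s)=h$ by \eqref{eq:complement}.

The map $x\mapsto(0,x)$ is an injective $*$-homomorphism onto an ideal. For $x\in R$ the
projection $e=\mathrm{RP}_R(x)$ satisfies $xe=x$, and $xt=0$ implies $et=0$ for $t\in U$, by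
(A1). By uniqueness of right projections, $\mathrm{RP}_U(x)=e$.
\end{proof}

\section{Universality}\label{sec:universal}

Let $R$ be a weakly Rickart $*$-ring and $T$ a Rickart $*$-ring. The images of the $z_p$ in
$T$ are forced: in $U$ the projection $z_p$
generates the annihilator of $p1$, and $T$ has a projection with the same property. Let $c_p\in T$
be the projection with
\[
r_T(\{p1\})=\{t\in T:pt=0\}=c_pT .
\]
Then $pc_p=0$. The set in the middle is a two-sided ideal, so $tc_p=c_ptc_p$ for all $t\in T$.
Applying this to $t^*$ and taking adjoints, $c_pt=c_ptc_p$. So $c_p$ is central. For $p\ne q$ we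
have $c_pc_q=0$, because this element is killed by $p$ and by $q$.

What has to be proved is that $c_p$ acts on $\varphi(R)$ as $z_p$ acts on $R$. This is where
preservation of right projections enters: it keeps elements of $R_p^\perp$ from meeting the
$p$-torsion of $T$, which is what happens for the map
$\mathbb Z\to\mathbb Z\times\mathbb F_2$ in Section~1.

\begin{lemma}\label{lem:cp}
If $\varphi:R\to T$ is an $\mathrm{RP}$-preserving $*$-homomorphism, then
$\varphi(z_px)=c_p\varphi(x)$ for all $x\in R$ and all primes $p$.
\end{lemma}
\begin{proof}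
By additivity and Proposition~\ref{prop:split} we may assume $x\in R_p$ or $x\in R_p^\perp$. If
$x\in R_p$, then $p\varphi(x)=0$, so $c_p\varphi(x)=\varphi(x)=\varphi(z_px)$.

Let $x\in R_p^\perp$, so $z_px=0$, and let $f=\mathrm{RP}_R(x)$. For $t\in R_p$, $xt=0$ gives
$ft=0$; hence $f\in R_p^\perp$. Then $\mathrm{RP}_R(pf)=f$: we have $(pf)f=pf$, and if $pfy=0$,
then $fy\in R_p$, so $fy=f(fy)=0$. Therefore $\mathrm{RP}_T(p\varphi(f))=\varphi(f)$. Since
$p\varphi(f)c_p=0$, it follows that $\varphi(f)c_p=0$, and
$c_p\varphi(x)=\varphi(x)c_p=\varphi(x)\varphi(f)c_p=0$.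
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:universal}]
\emph{Existence.} Put
\[
\Phi\Bigl(n+\sum_pa_pz_p+x\Bigr)=n1_T+\sum_pa_pc_p+\varphi(x).
\]
This is well defined and additive because $U=\mathbb Z1\oplus\bigoplus_p\mathbb F_pz_p\oplus R$
and $pc_p=0$. Since the $c_p$ are orthogonal central projections, $\Phi$ is a unital
$*$-homomorphism on $K$, with central image. By Lemma~\ref{lem:cp},
$\varphi(\kappa x)=\Phi(\kappa)\varphi(x)$ for
$\kappa\in K$ and $x\in R$. Hence $\Phi$ is a unital $*$-homomorphism on $U$ extending $\varphi$.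

\emph{$\Phi$ preserves $\mathrm{RP}$.} Consider $T$ as a left $U$-module by $u\cdot t=\Phi(u)t$.
It is unital, and it is admissible. For (A1), let $x\in R$ and $\varphi(x)t=0$; then
$\varphi(\mathrm{RP}_R(x))t=\mathrm{RP}_T(\varphi(x))t=0$. For (A2), $pt=0$ means $t\in c_pT$, so
$t=c_pt=\Phi(z_p)t$. Now let $s\in U$ and let $h$ be the projection of
Proposition~\ref{prop:main}; as seen in the proof of Theorem~\ref{thm:embed},
$h=\mathrm{RP}_U(s)$. Then $\Phi(h)$ is a projection with $\Phi(s)\Phi(h)=\Phi(s)$, and
$\Phi(s)t=0$ implies $\Phi(h)t=0$. So $\mathrm{RP}_T(\Phi(s))=\Phi(h)$.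

\emph{Uniqueness.} Let $\Psi:U\to T$ be a unital $\mathrm{RP}$-preserving $*$-homomorphism
extending $\varphi$. By (A2) for $U$ and $pz_p=0$ we have $r_U(\{p1\})=z_pU$, so
\eqref{eq:complement} gives $\mathrm{RP}_U(p1)=1-z_p$; likewise $\mathrm{RP}_T(p1)=1-c_p$. Hence
$1-\Psi(z_p)=1-c_p$, so $\Psi(z_p)=c_p$ for every $p$, and $\Psi=\Phi$.

Since $R\to U(R)$ is itself $\mathrm{RP}$-preserving (Theorem~\ref{thm:embed}), this is the
universal property that defines a left adjoint of the forgetful functor.
\end{proof}

\section{The smallest unitification}\label{sec:smallest}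

\begin{proof}[Proof of Theorem~\ref{thm:smallest}]
(a) $I$ is a left ideal, and it is a right ideal since $UR\subseteq R$. Let $u\in I$ and
$r\in R$. Then $u^*r^*\in R$, so $(ru)(ru)^*=r\,u(u^*r^*)=0$. As $ru\in R$,
Lemma~\ref{lem:proper} gives $ru=0$. Thus $Ru=0$, hence $u^*R=0$, and $I$ is a $*$-ideal. If
$u\in I\cap R$, then $u^*\in R$, so $uu^*=0$ and $u=0$.

Let $s\in U$ and $h=\mathrm{RP}_U(s)$. If $st\in I$, then $s(tr)=0$, hence $h(tr)=0$, for all
$r\in R$; so $ht\in I$. This and $sh=s$ show that the right annihilator of $s+I$ in $U/I$ is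
generated by the projection $(1-h)+I$. So $U/I$ is Rickart, and
$\mathrm{RP}_{U/I}(s+I)=\mathrm{RP}_U(s)+I$. As $I\cap R=0$, the map $R\to U/I$ is injective, and
by Theorem~\ref{thm:embed} it preserves $\mathrm{RP}$'s. Its image is an ideal. If $t\in U$ and
$tR\subseteq I$, then $tR\subseteq I\cap R=0$, so $t\in I$: the image has zero annihilator.

(b) The inclusion $R\subseteq T$ preserves $\mathrm{RP}$'s: if $x\in R$, $e=\mathrm{RP}_R(x)$,
$t\in T$ and $xt=0$, then $et\in R$ and $x(et)=xt=0$, so $et=e(et)=0$. Let $\Phi:U\to T$ be its
extension from Theorem~\ref{thm:universal}. For $u\in U$ and $r\in R$ we have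
$\Phi(u)r=\Phi(ur)=ur$, as $ur\in R$. So $\Phi(u)=0$ implies $u\in I$. Conversely, $u\in I$ implies
$\Phi(u)R=0$, hence $\Phi(u)=0$ by the assumption on $T$. Thus $\ker\Phi=I$, and $\Phi$ induces an
injective $*$-homomorphism $U/I\to T$ that is the identity on $R$. If $\Psi:U/I\to T$ is any
$*$-homomorphism that is the identity on $R$, then $\Psi(s+I)r=\Psi(sr+I)=sr$ for $s\in U$ and
$r\in R$. Since only $0$ kills $R$ from the left in $T$, this determines $\Psi(s+I)$.

(c) Let $1_R$ be a unity of $R$. For $u\in U$ and $r\in R$ we have $(u-u1_R)r=ur-ur=0$, so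
$u-u1_R\in I$. As $u1_R\in R$, the map $R\to U/I$ is onto.

(d) If $\varphi$ is injective, then $\ker\Phi\cap R=0$. So
$(\ker\Phi)R\subseteq\ker\Phi\cap R=0$, that is, $\ker\Phi\subseteq I$, and $\Phi(u)\mapsto u+I$ is
a well-defined surjection $\Phi(U)\to U/I$. Since $\Phi$ is unital and preserves
$\mathrm{RP}$'s, $\Phi(U)$ is a $*$-subring of $T$ that contains $1_T$ and $\varphi(R)$ and is
closed under $\mathrm{RP}_T$. Any other such
subring contains $1-\mathrm{RP}_T(p1)=c_p$ for all $p$, and hence contains $\Phi(U)$.
\end{proof}

The two extreme unitifications $U$ and $U/I$ are easy to see in the example of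
Section~\ref{sec:example}, where
$R=A\oplus B$. An element $\kappa+a+b$ of $U$, with $\kappa=(n,(\kappa_p)_p)$, multiplies the
$k$-th coordinate of $A$ by $\kappa_2+a_k$ and the $k$-th coordinate of $B$ by $n+b_k$. It lies in
$I$ if and only if all these numbers vanish. Since $a$ and $b$ have finite support, this means
$\kappa_2=0$, $n=0$, $a=0$ and $b=0$. So $I=\bigoplus_{p\ne2}\mathbb F_pz_p$, and
\[
U/I=\mathbb Z1\oplus\mathbb F_2z_2\oplus R
\]
is the ring $S$ of pairs of eventually constant functions that was found there by hand.

\begin{thebibliography}{1}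
\bibitem{MKW} Sanjay More, Anil Khairnar and B. N. Waphare, \emph{On Unitification of
$*$-rings}, arXiv:2403.18880 (2024).
\end{thebibliography}

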